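# Isolated critical points without cylindrical ball neighborhoods

## 1. Isolating, cylindrical and cone-like

Let $M$ be a smooth manifold without boundary, $n=\dim M$, and $f\colon M\to\mathbb R$ a smooth function. A point $x$ is critical if $d_xf=0$. We fix an isolated critical point $x_0$ with critical value $f(x_0)=c$, and write $V=f^{-1}(c)$.

**Definition (isolating neighborhood).** A compact neighborhood $U$ of $x_0$ in $M$ is isolating if $x_0$ is the only critical point of $f$ in $U$.

Example: for $f(x)=x^3-3x$ on $\mathbb R$ the critical points are $\pm1$. The interval $[0,2]$ is isolating for $x_0=1$, and $[-2,2]$ is not.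

A Riemannian metric turns $df$ into the gradient field $\nabla f$. Along a trajectory $x(s)$ of $\nabla f$ we have $\frac{d}{ds}f(x(s))=|\nabla f|^2$, so $f$ is strictly increasing along every nonconstant trajectory. A trajectory that stays in a compact set is defined for all time. Here is the one fact on limits that we need.

**Lemma 1.** Let $D\ni x_0$ be compact and contain no critical point except $x_0$. If a nonconstant trajectory stays in $D$ for all forward times, it tends to $x_0$ as $s\to+\infty$, and $f<c$ along it. If it stays in $D$ for all backward times, it tends to $x_0$ as $s\to-\infty$, and $f>c$ along it.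

*Proof.* Consider forward time. Then $f(x(s))$ is increasing and bounded, so it converges. Let $z=\lim x(s_j)$ with $s_j\to\infty$. If $z$ were not critical, then for some $\tau>0$ the flow for time $\tau$ would be defined near $z$ and raise $f$ by at least some $\eta>0$ at all points near $z$. Then $f(x(s_j+\tau))-f(x(s_j))\ge\eta$ for large $j$, contradicting convergence. So $x_0$ is the only limit point, and since $D$ is compact, $x(s)\to x_0$. As $f(x(s))$ increases strictly to $f(x_0)=c$, we have $f<c$ along the trajectory. For backward time replace $f$ by $-f$. $\square$

**Definition (cylindrical neighborhood).** An isolating compact neighborhood $U$ of $x_0$ is cylindrical if there are $\varepsilon>0$ and a Riemannian metric on $M$ such that $U$ consists of gradient trajectories in $f^{-1}[c-\varepsilon,c+\varepsilon]$. That is, $U\subset f^{-1}[c-\varepsilon,c+\varepsilon]$, and for every $x\in U$ the whole maximal segment of the trajectory through $x$ that stays in $f^{-1}[c-\varepsilon,c+\varepsilon]$ is contained in $U$. It is always assumed that $U$ is a smooth manifold with corners of dimension $n$, and that $U\cap f^{-1}(c\pm\varepsilon)$ are smooth manifolds with smooth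 boundary.

Each such segment is of one of three kinds: it runs from level $c-\varepsilon$ to level $c+\varepsilon$, or it tends to $x_0$ at one end, or it is constant at $x_0$. Indeed, followed forward, a nonconstant segment either reaches level $c+\varepsilon$ or stays in the compact set $U$ forever and tends to $x_0$ by Lemma 1; the same holds backward. It cannot tend to $x_0$ at both ends, because $f$ is strictly monotone along it.

*Example (minimum).* For $f(x)=|x|^2$ on $\mathbb R^n$ with the Euclidean metric, the trajectories are the rays $e^{2s}x$. The ball $U=\{|x|^2\le\varepsilon\}$ is cylindrical: each nonconstant segment is a half-open radius tending to $0$.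

*Example (saddle).* For $f(x,y)=x^2-y^2$ on $\mathbb R^2$ with the Euclidean metric, the trajectories are $(e^{2s}x,e^{-2s}y)$, and $xy$ is constant along them. Put
$$U=\{|x^2-y^2|\le\varepsilon,\ |xy|\le\eta\}.$$
It is compact since $(x^2+y^2)^2=(x^2-y^2)^2+4x^2y^2$. On a trajectory with $xy=h\ne0$, $f$ runs from $-\infty$ to $+\infty$, so its segment goes from level $-\varepsilon$ to level $\varepsilon$ and lies in $U$ if $|h|\le\eta$. On the axes the segments tend to $0$. In polar coordinates $U=\{r^2\max(|\cos2\theta|/\varepsilon,\ |\sin2\theta|/2\eta)\le1\}$, which is a topological disc. The curves $f=\pm\varepsilon$ and $xy=\pm\eta$ cross orthogonally, giving eight corners. By contrast a round disc $\{x^2+y^2\le\rho^2\}$ is not cylindrical for this metric. Through $(\rho/\sqrt2,\rho/\sqrt2)$, at level $0$, passes the hyperbola $xy=\rho^2/2$, whose other nearby points lie outside the disc while their levels are still close to $0$.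

**Definition (cylindrical ball neighborhood).** This is a cylindrical neighborhood homeomorphic to a closed ball of dimension $n$. Both examples above are of this kind.

**Definition (cone-like).** The point $x_0$ is cone-like if some neighborhood of $x_0$ in $V$ is homeomorphic to a cone over some space by a homeomorphism sending $x_0$ to the vertex.

Example: for the saddle, $V$ is a pair of crossing lines, and near $0$ it is a cone over four points.

## 2. The conjecture on cylindrical ball neighborhoods

The following comes from Rustam Sadykov, Stanislav Trunov, "The minimal number of critical points of a smooth function on a closed manifold and the ball category", arXiv:2208.09939 (2022).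

**Conjecture.** Every isolated critical point of any smooth function admits a cylindrical ball neighborhood.

In plain words: can we always cut out of the flow, around an isolated critical point, a ball made of entire pieces of trajectories between two nearby levels? We may use the following.

**Known result.** Every cone-like critical point of any smooth function admits a cylindrical ball neighborhood.

The conjecture is false; the answer depends on the dimension.

**Theorem A.** For every $n\ge4$ there is a smooth $f\colon\mathbb R^n\to\mathbb R$ whose only critical point is $0$, such that $0$ has no cylindrical ball neighborhood. In fact no cylindrical neighborhood of $0$ is contractible. This holds for every metric and every $\varepsilon$, and the manifold-with-corners assumptions on $U$ are not used.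

**Corollary A′.** Every smooth manifold $M$ without boundary with $\dim M\ge4$ carries a smooth function with an isolated critical point that admits no contractible cylindrical neighborhood.

**Theorem B.** If $1\le\dim M\le3$, every isolated critical point of every smooth function admits a cylindrical ball neighborhood.

We prove Theorem B first. It contains the cases one can do by hand, and it shows which argument breaks in dimension four. From now on $c=0$.

## 3. Critical points isolated in their level

**Proposition 2.** Let $n\le3$ and suppose $x_0$ is isolated in $V$. Then $x_0$ has a cylindrical ball neighborhood. This covers all of $n=1$.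

*Proof.* If $n=1$, then $f'\ne0$ on each side of $x_0$ nearby, so $f$ is strictly monotone on each side and $x_0$ is isolated in $V$.

**Step 1: dimension one, $f$ monotone through $x_0$.** Let $U$ be the component of $f^{-1}[-\varepsilon,\varepsilon]$ containing $x_0$. For small $\varepsilon$ it is a closed interval around $x_0$ inside a chart interval on which $f$ is strictly monotone, and its endpoints are at levels $\pm\varepsilon$. A trajectory through $x\in U\setminus x_0$ reaches the endpoint on its side in one direction and tends to $x_0$ in the other. So $U$ is a cylindrical ball neighborhood.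

**Step 2: construct $U$ in all other cases.** If $n\ge2$, a small punctured ball is connected and $f\ne0$ on it; if $n=1$, $x_0$ is now a local extremum. Either way $f$ has one sign on a punctured neighborhood. Passing to $-f$ only reverses trajectories and exchanges levels, so let $f>0$ there. Let $D$ be a small isolating closed ball with $f>0$ on $D\setminus x_0$, let $0<\varepsilon<\min_{\partial D}f$, and put $U=\{x\in D:f(x)\le\varepsilon\}$. It lies in $\operatorname{int}D$, and since $\varepsilon$ is a regular value of $f|_D$, it is a compact smooth manifold with boundary $\{f=\varepsilon\}$.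

**Step 3: $U$ is cylindrical.** Let $x\in U\setminus x_0$. Backward, $f$ decreases, so the trajectory cannot reach $\partial D$; it stays in $U$ and tends to $x_0$ by Lemma 1. Forward, $|\nabla f|$ is bounded below on the compact set $U\cap\{f\ge f(x)\}$, so the trajectory reaches level $\varepsilon$. The whole maximal segment lies in $U$.

**Step 4: $U$ is a cone.** Let $\Phi_s$ be the flow of $\nabla f/|\nabla f|^2$, which raises $f$ at unit speed. By Step 3, $(y,s)\mapsto\Phi_{s-\varepsilon}(y)$ is a homeomorphism $\partial U\times(0,\varepsilon]\to U\setminus x_0$. The sets $\{f\le s\}\cap D$ shrink to $x_0$ as $s\to0$, so $U$ is the cone on $\partial U$. In particular $U$ is contractible.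

**Step 5: $U$ is a ball.** For $n=1$, $U$ is an interval. For $n\ge2$, $U$ is a connected manifold of dimension at least $2$, so $U\setminus x_0\cong\partial U\times(0,\varepsilon]$ is connected, and so is $\partial U$. If $n=2$, $\partial U$ is a circle and $U$ is a disc. If $n=3$, the exact sequence of $(U,U\setminus x_0)$ gives
$$H_1(\partial U)\cong H_1(U\setminus x_0)\cong H_2(U,U\setminus x_0)\cong H_2(\mathbb R^3,\mathbb R^3\setminus0)=0 .$$
A closed connected surface with $H_1=0$ is $S^2$, so $U$ is the cone on $S^2$, a ball. $\square$

Steps 2–4 did not use $n\le3$. So in every dimension a critical point isolated in its level has a contractible cylindrical neighborhood, except that for $n=1$ one of the two cases is Step 1, where $U$ is an interval. A function as in Theorem A must have a critical point that is not isolated in $V$.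

## 4. Retracting onto the critical level

Trajectories let us slide points to level $0$. The question is whether this is continuous near $x_0$, where the flow is singular. Fix a metric and let $\Phi_s$ be the local flow of $\nabla f/|\nabla f|^2$ off the critical points, so $f(\Phi_s(x))=f(x)+s$.

**Lemma 3.** Let $D\ni x_0$ be compact and contain no critical point except $x_0$, and let $A\subset D$. Suppose that for each $x\in A\setminus\{x_0\}$ the trajectory from $x$ in the direction of level $0$ either stays in $D$ until it reaches level $0$ at a point $r(x)\ne x_0$, or stays in $D$ and tends to $x_0$. In the second case, and for $x=x_0$, put $r(x)=x_0$. Then $r\colon A\to D\cap f^{-1}(0)$ is continuous, and $r=\mathrm{id}$ on $A\cap f^{-1}(0)$.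

*Proof.* The last claim is clear. Let $x_k\to x$ in $A$. As $D\cap f^{-1}(0)$ is compact, every subsequence has a further subsequence along which $r(x_k)$ converges, to $y$ say. It suffices to show $y=r(x)$.

**Case $y\ne x_0$.** For large $k$ we have $r(x_k)\ne x_0$, so $x_k=\Phi_{f(x_k)}(r(x_k))$ and $\Phi_s(r(x_k))\in D$ for $s$ between $0$ and $f(x_k)$. We claim that $\Phi_s(y)$ is defined and in $D$ for all $s$ in the closed interval between $0$ and $f(x)$. If $f(x)=0$ there is nothing to show. Say $f(x)>0$ (the other sign is symmetric), and let $s^*\le f(x)$ be the supremum of those $s$ for which the claim holds on $[0,s]$. If $s^*>0$, limit points of $\Phi_s(y)$ as $s\to s^*$ lie in $D$ at level $s^*\ne0$, so they are not $x_0$. Thus the orbit stays in a compact set without critical points as $s\to s^*$, hence $\Phi_{s^*}(y)$ is defined and lies in the closed set $D$. The same is trivially true if $s^*=0$. If $s^*<f(x)$, there is $s'$ with $s^*<s'<f(x)$ such that $\Phi_{s'}(y)$ is defined and outside $D$. For large $k$ then $\Phi_{s'}(r(x_k))\notin D$ while $s'$ lies between $0$ and $f(x_k)$, a contradiction. So $s^*=f(x)$, which proves the claim. By continuity of the flow $x=\lim\Phi_{f(x_k)}(r(x_k))=\Phi_{f(x)}(y)$.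 Hence $x\ne x_0$, and its trajectory reaches level $0$ at $y$: $r(x)=y$.

**Case $y=x_0$.** If $r(x)\ne x_0$, then $\Phi_{-f(x)}(x)=r(x)$ along a compact flow segment without critical points. For large $k$ then $\Phi_{-f(x_k)}(x_k)$ is defined; it is a noncritical point of level $0$, so it equals $r(x_k)$. Thus $r(x_k)\to r(x)\ne x_0$, a contradiction. So $r(x)=x_0=y$. $\square$

**Corollary 4.** If $U$ is a cylindrical neighborhood of $x_0$, then $N=U\cap f^{-1}(0)$ is a compact neighborhood of $x_0$ in $V$ and a retract of $U$. In particular, if $U$ is contractible, so is $N$.

*Proof.* Apply Lemma 3 with $A=D=U$. Each segment lies in $U$. If it runs from level $-\varepsilon$ to level $\varepsilon$, it crosses level $0$ exactly once, at a point different from $x_0$. If it tends to $x_0$, then by Lemma 1 it does not meet level $0$, and it tends to $x_0$ in the direction of level $0$. So the hypothesis holds, and $r$ retracts $U$ onto $N$. A retract of a contractible space is contractible. $\square$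

So a contractible $U$ forces arbitrary structure on $f$ off $V$ to disappear: what remains is a condition on $V$ alone.

## 5. Dimensions two and three: every level is a cone

The natural way to attack the conjecture is to prove that $x_0$ is always cone-like and quote the Known result. For $n\le3$ this works. By Proposition 2 we may assume $n\in\{2,3\}$ and that $x_0$ is not isolated in $V$.

Work in a chart with $x_0=0$, with a metric that is Euclidean there. By Sard's theorem for $|x|^2$ on $V\setminus x_0$, there is a small isolating closed coordinate ball $D$ about $x_0$ with $\partial D$ transverse to $V\setminus x_0$. Put $N=V\cap D$, which is compact, and $F=N\setminus x_0$. Then $F$ is an $(n-1)$-manifold with compact boundary $\partial F=F\cap\partial D$, closed in $D\setminus x_0$. Consequently each end of a component of $F$ leaves every compact subset of $D\setminus x_0$, so it tends to $x_0$.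

**Proposition 5.** If $n=2$, then $x_0$ is cone-like.

*Proof.* A component of $F$ is a circle, a compact arc with ends on $\partial D$, a half-open arc from $\partial D$ whose other end tends to $x_0$, or an open arc with both ends tending to $x_0$. A circle, or an open arc together with $x_0$, is a Jordan curve in $V\cap D$. Its inside lies in $D$, and $f=0$ on the curve. If $f$ is nonzero somewhere inside, it has a nonzero extremum inside, hence a critical point that is not $x_0$ because $f(x_0)=0$. If $f$ vanishes inside, there is an open set of critical points. Both are impossible. The remaining components all meet the finite set $F\cap\partial D$, so there are finitely many. Removing the compact arcs, we obtain a neighborhood of $x_0$ in $V$ consisting of $x_0$ and finitely many half-open arcs tending to it. This is a cone over a finite set. $\square$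

Now let $n=3$.

**Lemma 6.** $N$ is locally contractible: every neighborhood $A$ of a point of $N$ contains a neighborhood of that point whose inclusion in $A$ is null-homotopic.

*Proof.* Away from $x_0$, $N$ is a manifold with boundary. Near $x_0$ we use Lemma 3 on a set whose trajectories cannot escape.

**Step 1: a set whose trajectories stay in $D$.** Let $D'\subset\operatorname{int}D$ be a compact neighborhood of $x_0$, $a=\min_{D\setminus\operatorname{int}D'}|\nabla f|>0$ and $d=\operatorname{dist}(D',\partial D)>0$. Along a trajectory in $D$ joining $D'$ to $\partial D$, $f$ changes by at least $ad$: after its last point in $D'$ the trajectory has length at least $d$ in $D\setminus\operatorname{int}D'$, and $f$ changes monotonically at rate $|\nabla f|\ge a$ per unit length there. Let $0<\varepsilon<ad/2$ and $\Omega=D'\cap\{|f|\le\varepsilon\}$, a neighborhood of $x_0$. A trajectory from a point of $\Omega$ stays in $D$ as long as $|f|\le\varepsilon$, since until then $f$ changes by at most $2\varepsilon<ad$.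

**Step 2: retract to level zero.** Toward level $0$ a trajectory from $\Omega\setminus x_0$ either reaches level $0$, at a point different from $x_0$, or stays in $D$ forever and tends to $x_0$ by Lemma 1. So Lemma 3 gives a continuous $r\colon\Omega\to N$ with $r=\mathrm{id}$ on $\Omega\cap V$.

**Step 3: contract.** Given a neighborhood $A$ of $x_0$ in $N$, choose a coordinate ball $\mathsf b\subset\Omega$ about $x_0$ with $r(\mathsf b)\subset A$. Then $(x,t)\mapsto r((1-t)x)$ is a null-homotopy of $\mathsf b\cap V\hookrightarrow A$. $\square$

**Lemma 7.** $F$ has finitely many components, and $H_1(F;\mathbb Z/2)$ is finite.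

*Proof.* A compact, locally contractible subset of $\mathbb R^3$ is a retract of a neighborhood (Borsuk; Hatcher, *Algebraic Topology*, Theorem A.7). So $N$ is a retract of a neighborhood, which contains a finite union $P\supset N$ of small closed cubes. Hence $N$ is a retract of the finite polyhedron $P$, and $\check H^*(N;\mathbb Z/2)$ is a direct summand of the finite group $H^*(P;\mathbb Z/2)$. Since $F=N\setminus x_0$ with $N$ compact, Poincaré–Lefschetz duality gives, with $\mathbb Z/2$ coefficients,
$$H_{2-k}(F,\partial F)\cong H^k_c(F)\cong\check H^k(N,x_0),$$
and these groups are finite. For $k=2$: only finitely many components of $F$ miss $\partial F$; as $\partial F$ is compact, $F$ has finitely many components. For $k=1$: $H_1(F,\partial F)$ is finite, and so is $H_1(\partial F)$; by exactness $H_1(F)$ is finite. $\square$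

**Proposition 8.** If $n=3$, then $x_0$ is cone-like.

*Proof.* Let $F'$ be a noncompact component of $F$. "Interior" and "frontier" of subsets of $F'$ are taken in $F'$.

**Step 1: a good exhaustion.** Exhaust $F'$ by compact connected subsurfaces $F_1\subset F_2\subset\cdots$ with $F_i\subset\operatorname{int}F_{i+1}$ and $F_1$ containing a collar of $\partial F'$. The frontier of $F_i$ is a finite set of circles off $\partial F'$, and every component of $\overline{F'\setminus F_i}$ meets it since $F'$ is connected. So there are finitely many such components. Add the compact ones to $F_i$; the result is again compact and connected. After passing to a subsequence we have an exhaustion as before in which no component of $\overline{F'\setminus F_i}$ is compact.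

**Step 2: the Euler characteristic stabilizes.** By excision $H_2(F',F_i;\mathbb Z/2)$ is the sum of the groups $H_2(Z,\partial Z;\mathbb Z/2)\cong H^0_c(Z;\mathbb Z/2)=0$ over the components $Z$ of $\overline{F'\setminus F_i}$, which are noncompact. So $H_1(F_i;\mathbb Z/2)\to H_1(F';\mathbb Z/2)$ is injective. It factors through $H_1(F_{i+1};\mathbb Z/2)$, so $\dim H_1(F_i;\mathbb Z/2)$ is nondecreasing; it is bounded by Lemma 7, hence constant for $i\ge i_0$. As $F_i$ is connected with nonempty boundary, $\chi(F_i)=1-\dim H_1(F_i;\mathbb Z/2)$. Circles have $\chi=0$, so $R_i=\overline{F_{i+1}\setminus F_i}$ satisfies $\chi(R_i)=0$ for $i\ge i_0$.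

**Step 3: each piece is an annulus.** Let $Z$ be a component of $R_i$, $i\ge i_0$. It meets $F_i$ because $F_{i+1}$ is connected. It meets the frontier of $F_{i+1}$, since otherwise it would be a compact component of $\overline{F'\setminus F_i}$. So $Z$ has at least two boundary circles, and $\chi(Z)\le0$. The sum of these numbers is $\chi(R_i)=0$, so each is $0$. By the classification of surfaces, a compact connected surface with at least two boundary circles and $\chi=0$ is an annulus. It joins a circle of the frontier of $F_i$ to a circle of the frontier of $F_{i+1}$. Stacking, $\overline{F'\setminus F_{i_0}}$ is a finite disjoint union of half-open annuli $S^1\times[0,1)$.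

**Step 4: assemble the cone.** $F$ has finitely many components, so outside a compact set $F$ is a finite disjoint union $L\times[0,1)$ of half-open annuli. Their ends tend to $x_0$. The union is nonempty, since otherwise $F$ would be compact and $x_0$ isolated in $V$. So $x_0$ has a compact neighborhood in $V$ that is the one-point compactification of $L\times[0,1)$, with $L$ a finite nonempty union of circles. This is the cone over $L$ with vertex $x_0$. $\square$

**Proof of Theorem B.** If $x_0$ is isolated in $V$, use Proposition 2. Otherwise $n\in\{2,3\}$, and $x_0$ is cone-like by Proposition 5 or 8. The Known result gives the cylindrical ball neighborhood. $\square$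

*Where this stops for $n=4$.* Step 3 is the point. Now $R_i$ is a compact $3$-manifold with boundary, and $\chi(R_i)=\frac12\chi(\partial R_i)$. If the boundary consists of tori, this is $0$ whatever $R_i$ is, so nothing forces $R_i$ to be a product. The proof of Lemma 6, which works for every $n$, says only that small neighborhoods of $x_0$ in $V$ contract inside larger ones. Corollary 4 asks for a neighborhood that contracts in itself. Our example lives in this gap.

## 6. A level set obtained by collapsing a compactum

Put $m=n-1\ge3$ and $T=S^{m-2}\times D^2$. We look for a smooth embedding $e\colon T\to\operatorname{int}T$ and set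
$$T_0=T,\qquad T_i=e^i(T),\qquad \operatorname{int}T_i=e^i(\operatorname{int}T),\qquad K=\bigcap_iT_i .$$
Then $T_{i+1}\subset\operatorname{int}T_i$, and $K$ is nonempty and compact. We want three properties.

1. There is no compact contractible $C\subset\operatorname{int}T$ with $K\subset\operatorname{int}C$.
2. $K\times0$ is an intersection of nested smooth closed $n$-discs in $\operatorname{int}T\times\mathbb R$, each in the interior of the previous one.
3. Each inclusion $T_{i+1}\hookrightarrow T_i$ is null-homotopic.

Suppose they hold. By property 2, collapsing $K\times0$ to a point $x_0$ gives a smooth manifold again. The height $t$ on $\operatorname{int}T\times\mathbb R$, suitably flattened near $K\times 0$, becomes a smooth function whose only critical point is $x_0$; its zero level is an open neighborhood of $K$ in $\operatorname{int}T$, divided by $K$. A contractible cylindrical neighborhood would give a contractible neighborhood $N$ of $x_0$ in this quotient by Corollary 4. Property 3 will make the preimage $C$ of $N$ contractible, against property 1.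

Two easy choices of $e$ show the tension. If $e(T)$ lies in a ball of $\operatorname{int} T$, that ball violates property 1. If $e(q,z)=(q,z/2)$, then $K=S^{m-2}\times0$ and property 3 fails; so does property 2, as $K\times 0$ is not null-homotopic in $\operatorname{int}T\times\mathbb R$ and lies in no disc there. So $e$ must be null-homotopic, knotted in $T$, and unknotted one dimension higher.

## 7. Contractible sets and the derived series

Recall that $G^{(0)}=G$, that $G^{(k+1)}$ is the commutator subgroup of $G^{(k)}$, and that $G$ is solvable if some $G^{(k)}$ is trivial. These subgroups are normal and preserved by isomorphisms, and homomorphisms map $G^{(k)}$ into the $k$-th derived subgroup of the target.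

Fix $p\in S^{m-2}$, put $b=(p,1)\in\partial T=S^{m-2}\times S^1$ and let $\gamma=p\times\partial D^2$, a loop at $b$. It bounds the meridian disc $p\times D^2$. What does a contractible compact set $C\subset\operatorname{int}T$ say about $\gamma$ in $T\setminus C$? Since $C$ is only a compact set, we use only homotopy and duality: for a compact subset $C$ of an oriented $m$-manifold $O$ without boundary, $H_k(O,O\setminus C;\mathbb Z)\cong\check H^{m-k}(C;\mathbb Z)$.

**Lemma 9.** Let $C\subset\operatorname{int}T$ be compact and contractible. Then $T\setminus C$ is path connected, and $\gamma\in\pi_1(T\setminus C,b)^{(k)}$ for every $k\ge0$.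

*Proof.*

**Step 1: complements in small neighborhoods.** As $C$ is contractible, $\check H^i(C;\mathbb Z)=0$ for $i\ge1$. Let $O\supset C$ be open in $\operatorname{int}T$. Since $m\ge3$, $H_1(O,O\setminus C)$ and $H_2(O,O\setminus C)$ vanish. The exact sequence of the pair gives: (i) $H_1(O\setminus C)\to H_1(O)$ is injective; (ii) if $O$ is connected, $O\setminus C$ is path connected. For (ii) one also needs $O\setminus C\ne\emptyset$: otherwise $C=O$ would be open and compact in the connected noncompact space $\operatorname{int}T$. With $O=\operatorname{int}T$ and a collar of $\partial T$, we see that $T\setminus C$ is path connected.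

**Step 2: neighborhoods that contract in the previous one.** We choose connected open sets $\operatorname{int}T=O_1\supset O_2\supset\cdots\supset C$ such that each $O_{k+1}\hookrightarrow O_k$ is null-homotopic. Given $O_k$, take a contraction $C\times[0,1]\to C\subset O_k$ and combine it with the inclusion on $O_k\times0$ and the constant map on $O_k\times1$. This is a map from a closed subset of $O_k\times[0,1]$ to $O_k$. A manifold is an ANR, so the map extends to a neighborhood of that subset. The neighborhood contains $O'\times[0,1]$ for some open $O'\supset C$, by compactness of $[0,1]$ and $C$. Let $O_{k+1}$ be the component of $O'$ containing the connected set $C$.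

**Step 3: descend the derived series.** Let $A_k=\pi_1(O_k\setminus C)$, with base points joined by paths in $O_k\setminus C$. A loop in $O_{k+1}\setminus C$ is null-homotopic, hence null-homologous, in $O_k$; by (i) it is null-homologous in $O_k\setminus C$. So the image of $A_{k+1}\to A_k$ lies in $A_k^{(1)}$. By induction the image of $A_k\to A_1$ lies in $A_1^{(k-1)}$. Since $\pi_1(\operatorname{int}T\setminus C)\cong\pi_1(T\setminus C)$ and derived subgroups are normal, every loop in $O_k\setminus C$, joined to $b$ by any path in $T\setminus C$, represents an element of $\pi_1(T\setminus C,b)^{(k-1)}$.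

**Step 4: cut the meridian disc.** Let $d\colon D^2\to p\times D^2$ be the meridian disc. The set $d^{-1}(C)$ is compact in $\operatorname{int}D^2$. Choose a compact smooth surface $R\subset\operatorname{int}D^2$ (empty if $d^{-1}(C)=\emptyset$) with $d^{-1}(C)\subset\operatorname{int}R$ and $R\subset d^{-1}(O_k)$. Let $\Pi$ be the component of $D^2\setminus\operatorname{int}R$ containing $\partial D^2$. It is a compact planar surface whose other boundary curves $\beta_1,\dots,\beta_s$ lie in $\partial R$. We have $d(\Pi)\subset T\setminus C$ and $d(\beta_i)\subset O_k\setminus C$. In $\pi_1(\Pi)$ the outer boundary is a product of conjugates of the $\beta_i^{\pm1}$. By Step 3, $\gamma\in\pi_1(T\setminus C,b)^{(k-1)}$. Here $k\ge1$ was arbitrary. $\square$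

Thus property 1 follows if for each $j$ some homomorphism from $\pi_1(T\setminus\operatorname{int}T_j)$ to a solvable group does not kill $\gamma$: a set $C$ with $K\subset\operatorname{int}C$ contains some $T_j$. We now build $e$ with this in mind.

## 8. A knotted sphere in $T$ and the embedding $e$

View $S^m=\{(u,z)\in\mathbb R^{m-1}\times\mathbb R^2:|u|^2+|z|^2=1\}$. Identify $T=\{|z|^2\le\frac12\}$ and $D^{m-1}\times S^1\cong\{|u|^2\le\frac12\}$, and let $J=\{u=0\}$ be the core circle of the latter. Shrinking $u$ to $0$ shows that $\gamma$ is homotopic to $J$, suitably oriented, in $D^{m-1}\times S^1$. The spheres $S^{m-2}\times q\subset\partial T$ bound discs $D^{m-1}\times q$ there. Let $\mathrm{pr}\colon\pi_1(\partial T,b)\to\mathbb Z$ be induced by $\partial T\to S^1$, so $\mathrm{pr}(\gamma)=1$.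

A *meridian* of a codimension-two submanifold is a loop freely homotopic in the complement to the boundary of a fiber disc of a tubular neighborhood. Example: $\gamma$ is a meridian of $S^{m-2}\times0$. *Whitney's theorem* will mean: homotopic smooth embeddings of a closed $k$-manifold into a $d$-manifold without boundary, $d\ge2k+2$, are ambient isotopic with compact support.

**A metabelian image of the trefoil group.** Let $G=\langle x,y\mid xyx=yxy\rangle$ be the trefoil group, where $x,y$ are meridians. Let $\omega=e^{i\pi/3}$, so $\omega=1+\omega^2$, and let $H=\mathbb Z[\omega]\rtimes\langle t\rangle$, with $t$ of infinite order and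
$$(a,t^i)(a',t^j)=(a+\omega^ia',\,t^{i+j}).$$
$H$ is solvable: $H^{(1)}\subset\mathbb Z[\omega]$ is abelian. Put $\rho_0(x)=(0,t)$ and $\rho_0(y)=(1,t)$. Then $xyx\mapsto(\omega,t^3)$ and $yxy\mapsto(1+\omega^2,t^3)$, which agree, so $\rho_0\colon G\to H$ is a homomorphism. Moreover $\rho_0(yx^{-1})=(1,t)(0,t^{-1})=(1,1)$. Note also that $(c,t^k)(a,1)(c,t^k)^{-1}=(\omega^ka,1)$.

**Lemma 10.** There is a smoothly embedded $\Sigma\cong S^{m-2}$ in $\operatorname{int}T$, with an isomorphism $\pi_1(S^m\setminus\Sigma)\cong G$, such that all meridians of $\Sigma$ are freely homotopic to $x^{\pm1}$, the loop $\gamma$ is freely homotopic in $S^m\setminus\Sigma$ to $(yx^{-1})^{\pm1}$, and $\Sigma\hookrightarrow T$ is null-homotopic.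

*Proof.*

**Step 1: a sphere in $S^m$ with group $G$.** For $m=3$ take the trefoil. For $m\ge4$ put $k=m-3\ge1$ and spin. Let $(B^3,\eta)$ be the knotted ball–arc pair of the trefoil, so $\pi_1(B^3\setminus\eta)\cong G$. Write $S^m=\partial(B^3\times D^{k+1})$ and
$$\Sigma=\partial(\eta\times D^{k+1})=\eta\times S^k\,\cup\,\partial\eta\times D^{k+1},$$
with corners rounded. This is a sphere of dimension $k+1=m-2$. Its complement is $(B^3\setminus\eta)\times S^k\cup(S^2\setminus\partial\eta)\times D^{k+1}$, with intersection $(S^2\setminus\partial\eta)\times S^k$. We apply van Kampen. If $k\ge2$, the groups are $G$ and $\mathbb Z$ with intersection $\mathbb Z$ mapping isomorphically to the second, so the result is $G$. If $k=1$, they are $G\times\mathbb Z$ and $\mathbb Z$ with intersection $\mathbb Z\times\mathbb Z$, and the factor $\mathbb Z=\pi_1(S^1)$ is killed in the second piece; the result is again $G$. (Example: for the straight arc $\eta$ the same computation gives $\mathbb Z$.) The meridian $x$ of $\eta$ is a meridian of $\Sigma$. As $\Sigma$ is connected, all its meridians are freely homotopic to $x^{\pm1}$.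

**Step 2: an unknotted circle in the class of $yx^{-1}$.** We want a smooth embedded circle $J'\subset S^m\setminus\Sigma$ in the free homotopy class of $yx^{-1}$ that is unknotted in $S^m$. For $m\ge4$, represent the class by an embedded circle; any two embedded circles in $S^m$ are ambient isotopic by Whitney's theorem. For $m=3$, represent it by an embedded circle whose union with $\Sigma$ is in general position with respect to a projection. At a self-crossing of the circle the vertical segment joining the two strands misses $\Sigma$, because there are no triple points. So switching this crossing is a homotopy in $S^3\setminus\Sigma$. Suitable switches make the diagram of the circle descending (starting from some point, each crossing is first met on the upper strand), and then the circle is unknotted.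

**Step 3: push $\Sigma$ into $T$.** Apply a diffeomorphism of $S^m$ carrying $J'$ to $J$. Now $\Sigma$ misses some $\{|u|^2\le\delta\}$, and a rescaling of $|u|$ is a diffeomorphism of $S^m$ carrying this set onto $\{|u|^2\le\frac12\}$ and $J$ to itself. Afterwards $\Sigma\subset\operatorname{int}T$, and $J$ is freely homotopic to $(yx^{-1})^{\pm1}$ in $S^m\setminus\Sigma$. Since $\gamma$ is homotopic to $J^{\pm1}$ in $D^{m-1}\times S^1\subset S^m\setminus\Sigma$, the claim on $\gamma$ follows.

**Step 4: degree zero.** Let $p'\in S^{m-2}$ be a regular value of the projection $\Sigma\to S^{m-2}$. Up to sign, the degree of the projection is the algebraic intersection number of $\Sigma$ with $p'\times D^2$, which is the class of $\partial(p'\times D^2)$ in $H_1(S^m\setminus\Sigma)=\mathbb Z$. This loop is freely homotopic to $\gamma^{\pm1}$ in $\partial T$, hence to $(yx^{-1})^{\pm1}$ in $S^m\setminus\Sigma$, whose class is $0$. By Hopf's theorem $\Sigma\hookrightarrow T\simeq S^{m-2}$ is null-homotopic. $\square$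

**Lemma 11.** For $\Sigma$ as in Lemma 10 there is an open set $E\subset\operatorname{int}T\times(-1,1)$, diffeomorphic to $\mathbb R^{m+1}$, with $\Sigma\times0\subset E$.

*Proof.* **Case $m=3$.** $\Sigma\times0$ is a null-homotopic circle in a $4$-manifold. By Whitney's theorem it is ambient isotopic to a circle in an open coordinate ball. Let $E$ be the corresponding preimage of that ball.

**Case $m\ge4$.** The idea is to move the missing part of a sphere, instead of $\Sigma$. We have
$$\operatorname{int}T\times(-1,1)\cong S^{m-2}\times\mathbb R^3\cong S^{m+1}\setminus S,$$
where $S$ is a great $2$-sphere: in coordinates $(u,v)\in\mathbb R^{m-1}\times\mathbb R^3$ with $S=\{u=0\}$, the second identification is $(u,v)\mapsto(u/|u|,v/|u|)$, read from right to left. Let $\hat\Sigma\subset S^{m+1}\setminus S$ correspond to $\Sigma\times0$, and put $Y=S^{m+1}\setminus\hat\Sigma$.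

First, $S$ is null-homotopic in $Y$. As $\hat\Sigma$ has codimension $3$, $Y$ is simply connected. By Hurewicz and Alexander duality $\pi_2(Y)=H_2(Y)\cong H^{m-2}(\hat\Sigma)\cong\mathbb Z$, detected by the linking number with $\hat\Sigma$. Up to sign, the linking number of $S$ and $\hat\Sigma$ is the degree of $\hat\Sigma$ in $S^{m+1}\setminus S\simeq S^{m-2}$, which is $0$.

Next, let $\Delta\subset Y$ be a small round closed $(m+1)$-disc and $S'\subset\operatorname{int}\Delta$ a small round $2$-sphere. The embeddings $S$ and $S'$ of $S^2$ in $Y$ are homotopic. They are ambient isotopic in $Y$ with compact support. For $m+1\ge6$ this is Whitney's theorem. For $m+1=5$ it follows by isotopy extension from Haefliger's theorem (*Plongements différentiables de variétés dans variétés*, 1961): homotopic embeddings $V^k\to Y^d$ of a closed manifold that are $(2k-d+2)$-connected maps are isotopic if $2d>3(k+1)$. Here $k=2$, $d=5$, $10>9$, and the required $1$-connectedness holds because $S^2$ is connected and $Y$ is simply connected.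

So there is a diffeomorphism $\theta$ of $S^{m+1}$ fixing $\hat\Sigma$ pointwise with $\theta(S)=S'$. Let $E=S^{m+1}\setminus\theta^{-1}(\Delta)$. It is diffeomorphic to $\mathbb R^{m+1}$. It contains $\hat\Sigma$, because $\theta(\hat\Sigma)=\hat\Sigma$ misses $\Delta$, and it misses $S$, because $\theta(S)\subset\Delta$. $\square$

**Lemma 12.** There is a smooth embedding $e\colon T\to\operatorname{int}T$ with the following properties, where $Q=T\setminus e(\operatorname{int}T)$.

1. $e\colon T\to T$ is null-homotopic.
2. There is an open set $E\subset\operatorname{int}T\times(-1,1)$, diffeomorphic to $\mathbb R^{m+1}$, with $e(T)\times0\subset E$.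
3. There is a homomorphism $\alpha\colon\pi_1(Q,e(b))\to H$ with $\alpha(e_*g)=(0,t^{\mathrm{pr}(g)})$ for $g\in\pi_1(\partial T,b)$. Moreover, for a path $\tau$ in $Q$ from $b$ to $e(b)$ there is $0\ne\zeta\in\mathbb Z[\omega]$ with $\alpha([\bar\tau g\tau])=(\mathrm{pr}(g)\zeta,1)$ for all $g\in\pi_1(\partial T,b)$.

*Proof.* **Step 1: define $e$.** The normal bundle of $\Sigma$ in $S^m$ is an oriented plane bundle whose Euler class is the restriction of a class in $H^2(S^m)=0$, so it is trivial. Let $e$ parametrize a closed tubular neighborhood of $\Sigma=e(S^{m-2}\times0)$, thin enough that $e(T)\subset\operatorname{int}T$ and $e(T)\times0\subset E$ with $E$ from Lemma 11. For $m=3$ take the $0$-framing: $e(S^1\times1)$ is null-homologous in $S^3\setminus\Sigma$. (Example: for the core circle of $T\subset S^3$ the standard parametrization is the $0$-framing, as $S^1\times1$ bounds $D^2\times1$.) This gives (2). As $T$ deformation retracts to $S^{m-2}\times0$ and $\Sigma$ is null-homotopic in $T$, (1) holds.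

**Step 2: the inner boundary.** This step gives the first formula in (3). $Q$ is path connected, since $\Sigma$ has codimension two, and $Q\subset S^m\setminus\Sigma$. Let $\alpha$ be the composition
$$\pi_1(Q,e(b))\to\pi_1(S^m\setminus\Sigma,e(b))\cong G\xrightarrow{\rho_0}H,$$
followed by an inner automorphism of $H$. The loop $e(\gamma)$ is a meridian of $\Sigma$, so its image in $H$ is conjugate to $(0,t)^{\pm1}$; choose the inner automorphism so that it becomes $(0,t)^{\pm1}$. If the sign is $-$, precompose $e$ with complex conjugation of the $D^2$-factor. This fixes $b=(p,1)$, leaves $e(T)$, $Q$, (1), (2) and the $0$-framing unchanged, and reverses $\gamma$. So $\alpha(e_*\gamma)=(0,t)$. For $m\ge4$, $\gamma$ generates $\pi_1(\partial T,b)$ and we are done. For $m=3$ the remaining generator is $S^1\times1$, with $\mathrm{pr}=0$. Its image $e(S^1\times1)$ is null-homologous in $S^3\setminus\Sigma$, so it maps to some $(a,1)$. It commutes with $e(\gamma)$, and $(a,1)(0,t)=(a,t)$ while $(0,t)(a,1)=(\omega a,t)$. So $\omega a=a$ and $a=0$.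

**Step 3: the outer boundary.** This step gives the second formula. By Lemma 10, $\gamma$ is freely homotopic in $S^m\setminus\Sigma$ to $(yx^{-1})^{\pm1}$, so $\alpha([\bar\tau\gamma\tau])$ is conjugate in $H$ to $(\pm1,1)$, i.e. equal to $(\zeta,1)$ with $\zeta=\pm\omega^k\ne0$. For $m=3$ the other generator $S^1\times1$ of $\pi_1(\partial T,b)$ bounds a disc in $D^2\times S^1\subset S^3\setminus\Sigma$, so it maps to $1$. $\square$

Fix this $e$. It has property 3 of Section 6: by conjugation with $e^i$, $T_{i+1}\hookrightarrow T_i$ corresponds to the null-homotopic map $e\colon T\to T$.

## 9. Detecting $\gamma$ in solvable groups at every stage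

Abelian groups cannot detect $\gamma$ in $Q$. Indeed $\gamma$ is freely homotopic in $\partial T$ to $\partial(p'\times D^2)^{\pm1}$, and $p'\times D^2$ meets $\Sigma$ algebraically zero times. As $\Sigma$ is connected, its consistently oriented meridians are homologous in $T\setminus\Sigma$, so $\gamma$ is null-homologous in $T\setminus\Sigma\simeq Q$. But $\alpha([\bar\tau\gamma\tau])=(\zeta,1)\ne1$ in the metabelian group $H$. In particular, for $m=3$, $\pi_1(Q)$ is not abelian, so $Q$ is not a product $S^1\times S^1\times[0,1]$, although it has $\chi=0$ and two torus boundary components. This is the kind of piece that Step 3 of Proposition 8 excludes for surfaces.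

Now take two stages: $T\setminus\operatorname{int}T_2=Q\cup e(Q)$, glued along $e(\partial T)$. The first thing to try is $\alpha$ on $Q$ and $\alpha\circ e_*^{-1}$, with base points moved along $e(\tau)$, on $e(Q)$. On the common loop $e(\gamma)$ the first gives $(0,t)$ and the second $(\zeta,1)$. These are not conjugate in $H$, as their images in $\langle t\rangle$ differ, so the two do not glue. The remedy is to keep the inner representation and enlarge its group: in the outer piece, let the inner element $(\zeta,1)$ play the role of $t$. We need a larger solvable group in which it acts as multiplication by $\omega$ on a copy of $\mathbb Z[\omega]$. An induced module provides it.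

For a group $S$ and $c\in S$ of infinite order, let $c$ act on $\mathbb Z[\omega]$ as $\omega$, and put $I=\mathbb Z[S]\otimes_{\mathbb Z[\langle c\rangle]}\mathbb Z[\omega]$, a left $S$-module. Example: for $S=\langle c\rangle$ we get $I=\mathbb Z[\omega]$ and $I\rtimes S\cong H$. For $S=\mathbb Z^2$ with $c=(1,0)$, $I$ is a direct sum of copies of $\mathbb Z[\omega]$ indexed by $\mathbb Z$, on which $c$ acts by $\omega$ and $(0,1)$ shifts the copies.

**Lemma 13.** For each $j\ge1$ there are a solvable group $S_j$, an element $c_j\in S_j$ of infinite order, and a homomorphism $\varphi_j\colon\pi_1(T\setminus\operatorname{int}T_j,b)\to S_j$ with $\varphi_j(g)=c_j^{\mathrm{pr}(g)}$ for $g\in\pi_1(\partial T,b)$. In particular $\varphi_j(\gamma)\ne1$.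

*Proof.* **Step 1: start.** For $j=1$, $T\setminus\operatorname{int}T_1=Q$. Take $S_1=H$, $\varphi_1(g)=\alpha([\bar\tau g\tau])$ and $c_1=(\zeta,1)$, and use Lemma 12(3).

**Step 2: the next group.** Given $j$, let $I=\mathbb Z[S_j]\otimes_{\mathbb Z[\langle c_j\rangle]}\mathbb Z[\omega]$, with $c_j$ acting on $\mathbb Z[\omega]$ as $\omega$, and $S_{j+1}=I\rtimes S_j$. It is solvable, as $I$ is abelian and $S_j$ is solvable. Representatives of the cosets $s\langle c_j\rangle$, with $1$ among them, form a basis of $\mathbb Z[S_j]$ as a right $\mathbb Z[\langle c_j\rangle]$-module. So the abelian group $I$ is a direct sum of copies of $\mathbb Z[\omega]$; it is torsion-free, and $z\mapsto1\otimes z$ is injective.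

**Step 3: put $H$ into it.** Let $\iota\colon H\to S_{j+1}$, $\iota(z,t^k)=(1\otimes z,c_j^k)$. This is a homomorphism, because $c_j^k(1\otimes w)=c_j^k\otimes w=1\otimes\omega^kw$ and hence
$$(1\otimes z,c_j^k)(1\otimes w,c_j^l)=(1\otimes(z+\omega^kw),\,c_j^{k+l}).$$

**Step 4: glue.** We have $T\setminus\operatorname{int}T_{j+1}=Q\cup e(T\setminus\operatorname{int}T_j)$. The pieces are connected (the second by induction), and their intersection $e(\partial T)$ is connected and collared. On $\pi_1(Q,e(b))$ take $\iota\alpha$. On $\pi_1(e(T\setminus\operatorname{int}T_j),e(b))$ take $\varphi_j\circ e_*^{-1}$ into $S_j\subset S_{j+1}$. On $e_*g$ with $g\in\pi_1(\partial T,b)$ the first gives $\iota(0,t^{\mathrm{pr}(g)})=c_j^{\mathrm{pr}(g)}$, and so does the second, by the induction hypothesis. By van Kampen we obtain a homomorphism on $\pi_1(T\setminus\operatorname{int}T_{j+1},e(b))$. Transport it to $b$ along $\tau$, that is, $\varphi_{j+1}(g)$ is its value on $[\bar\tau g\tau]$.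

**Step 5: the outer boundary.** For $g\in\pi_1(\partial T,b)$, Lemma 12(3) gives
$$\varphi_{j+1}(g)=\iota(\mathrm{pr}(g)\zeta,1)=(1\otimes\mathrm{pr}(g)\zeta,1)=c_{j+1}^{\mathrm{pr}(g)},\qquad c_{j+1}=(1\otimes\zeta,1).$$
Here $c_{j+1}$ has infinite order, since $1\otimes\zeta\ne0$ and $I$ is torsion-free. $\square$

**Proposition 14.** There is no compact contractible set $C\subset\operatorname{int}T$ with $K\subset\operatorname{int}C$.

*Proof.* Suppose $C$ exists. By Lemma 9, $\gamma\in\pi_1(T\setminus C,b)^{(k)}$ for every $k$. The $T_j$ are compact and nested with intersection $K\subset\operatorname{int}C$, so $T_j\subset\operatorname{int}C$ for some $j\ge1$, and $T\setminus C\subset T\setminus\operatorname{int}T_j$. Hence $\varphi_j(\gamma)$ lies in every derived subgroup of the solvable group $S_j$, so $\varphi_j(\gamma)=1$. This contradicts Lemma 13. $\square$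

## 10. Nested balls and the collapse

Let $n=m+1\ge4$, $X=\operatorname{int}T\times\mathbb R$, $K_0=K\times0$, $\delta_0=1$ and $P_0=T\times[-1,1]$. First we exhibit $K_0$ as an intersection of balls. With $E$ from Lemma 12(2), inductively let
$$E_i=\{(e^i(y),\delta_it):(y,t)\in E\}\subset\operatorname{int}T_i\times(-\delta_i,\delta_i).$$
It is open, diffeomorphic to $\mathbb R^n$, and contains $e^i(e(T))\times0=T_{i+1}\times0$. By compactness we can choose $0<\delta_{i+1}\le\delta_i/2$ with $P_{i+1}:=T_{i+1}\times[-\delta_{i+1},\delta_{i+1}]\subset E_i$. As $E_i\cong\mathbb R^n$, there is a smooth closed $n$-disc $B_i\subset E_i$ with $P_{i+1}\subset\operatorname{int}B_i$. Then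
$$P_{i+1}\subset\operatorname{int}B_i\subset B_i\subset\operatorname{int}P_i,\qquad\bigcap_iP_i=\bigcap_iB_i=K_0.\qquad(1)$$

Let $D$ be the closed unit $n$-disc and $M=\operatorname{int}D\cong\mathbb R^n$.

**Lemma 15.** There is a diffeomorphism $\psi\colon B_0\setminus K_0\to D\setminus0$ with $\psi(B_i\setminus K_0)=2^{-i}D\setminus0$ for all $i$. Let $\kappa\colon B_0\to D$ be $\psi$ off $K_0$ and $0$ on $K_0$. Then $\kappa$ is continuous, $\kappa^{-1}(\operatorname{int}D)=\operatorname{int}B_0$, and $\kappa\colon\operatorname{int}B_0\to M$ is proper.

*Proof.* We use the disc theorem (Palais, Cerf): any two smooth closed $n$-discs in the interior of an $n$-disc are carried to each other by a diffeomorphism compactly supported in that interior.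

**Step 1: straighten one ball after another.** By the disc theorem choose a diffeomorphism $h_0\colon B_0\to D$ with $h_0(B_1)=\frac12D$. Given $h_i$ with $h_i(B_j)=2^{-j}D$ for $j\le i+1$, choose a diffeomorphism $\theta$, compactly supported in $\operatorname{int}(2^{-i-1}D)$, with $\theta(h_i(B_{i+2}))=2^{-i-2}D$, and set $h_{i+1}=\theta h_i$. Then $h_{i+1}(B_j)=2^{-j}D$ for $j\le i+2$.

**Step 2: the limit.** By construction $h_{i'}=h_i$ on $B_0\setminus B_{i+1}$ for all $i'\ge i$, and $h_i$ maps $B_0\setminus B_{i+1}$ diffeomorphically onto $D\setminus2^{-i-1}D$. Since $\bigcap B_i=K_0$, the limit $\psi$ of the $h_i$ is a diffeomorphism $B_0\setminus K_0\to D\setminus0$, and it carries $B_i\setminus K_0$ to $2^{-i}D\setminus0$.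

**Step 3: the map $\kappa$.** It is continuous at $K_0$ because $\kappa(B_i)=2^{-i}D$ and $B_i$ is a neighborhood of $K_0$. As $\psi$ carries $\partial B_0$ to $\partial D$, $\kappa^{-1}(\operatorname{int}D)=\operatorname{int}B_0$. The preimage of a compact subset of $M$ is closed in the compact set $B_0$ and lies in $\operatorname{int}B_0$, so $\kappa$ is proper over $M$. $\square$

## 11. The flattened height function

On $M\setminus0$ we have the height $t\circ\psi^{-1}$, without critical points, but it need not be smooth at $0$. We replace it by a sum of heights that vanish near $0$.

**Lemma 16.** There is a smooth $f\colon M\to\mathbb R$ with $f(0)=0$ whose only critical point is $0$, such that $f(\psi(y,t))$ has the sign of $t$ for $(y,t)\in\operatorname{int}B_0\setminus K_0$.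

*Proof.* **Step 1: the terms.** For $i\ge1$ we have $P_i\subset X$; let $\chi_i\colon X\to[0,\infty)$ be smooth with zero set exactly $P_i$, and $g_i(y,t)=\int_0^t\chi_i(y,s)\,ds$. If $(y,t)\in P_i$, the vertical segment from $(y,0)$ to $(y,t)$ lies in $P_i$, so $g_i=0$ on $P_i\supset B_i$. Put $f_i=g_i\circ\psi^{-1}$ on $M\setminus0$ and $f_i(0)=0$. Then $f_i$ vanishes on $2^{-i}D$, so it is smooth on $M$.

**Step 2: the sum.** Choose $c_i>0$ so small that the $C^i$-norm of $c_if_i$ on $(1-\frac1{i+1})D$ is less than $2^{-i}$. Every compact subset of $M$ lies in $(1-\frac1{i+1})D$ for large $i$, so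
$$f=\sum_{i\ge1}c_if_i$$
converges with all derivatives, uniformly on compact sets. So $f$ is smooth and may be differentiated termwise.

**Step 3: critical points.** All $f_i$ vanish near $0$, so $f(0)=0$ and $d_0f=\sum c_i\,d_0f_i=0$. On $M\setminus0$,
$$df(\psi_*\partial_t)=\sum_ic_i\,\chi_i\circ\psi^{-1}>0,$$
since by (1) a point outside $K_0$ is outside some $P_i$ with $i\ge1$. So $0$ is the only critical point.

**Step 4: signs.** We have $f(\psi(y,t))=\sum c_ig_i(y,t)$. For $t=0$ all terms vanish. For $t>0$ all terms are $\ge0$, and for some $i\ge1$ we have $(y,t)\notin P_i$, so $\chi_i(y,t)>0$ and $g_i(y,t)>0$. The case $t<0$ is symmetric. $\square$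

**The zero level.** Let $V=f^{-1}(0)$ and $W=\{y\in\operatorname{int}T:(y,0)\in\operatorname{int}B_0\}$, an open neighborhood of $K$ in $\operatorname{int}T$. Define $q\colon W\to V$ by $q(y)=\kappa(y,0)$. By Lemma 16, $q$ maps into $V$ and is surjective. It is continuous, and it is proper because $\kappa$ is proper and $W\times0$ is closed in $\operatorname{int}B_0$. Moreover $q^{-1}(0)=K$, and all other fibers are single points.

## 12. Proof of Theorem A

As $M\cong\mathbb R^n$, by a diffeomorphism taking $0$ to $0$, we may work with $f$ on $M$. Suppose $U$ is a contractible cylindrical neighborhood of $0$, for some metric and some $\varepsilon$.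

**Step 1: pass to the level.** By Corollary 4, $N=U\cap V$ is a compact contractible neighborhood of $0$ in $V$. This is all we keep of $U$.

**Step 2: pass to $\operatorname{int}T$.** Let $C=q^{-1}(N)$. Since $q$ is proper, $C$ is a compact subset of $W\subset\operatorname{int}T$. As $N$ is a neighborhood of $0$, $q^{-1}$ of its interior in $V$ is open and contains $K$; so $K\subset\operatorname{int}C$.

**Step 3: deform $C$ so that a neighborhood of $K$ becomes a point.** This step produces a map out of $N$. Choose $i$ with $T_i\subset\operatorname{int}C$. Let $h_t\colon T_{i+1}\to T_i\subset C$ be a homotopy from the inclusion $h_0$ to a constant map $h_1$. Let $\lambda\colon T_{i+1}\to[0,1]$ be continuous with $\lambda=1$ on $T_{i+2}$ and $\lambda=0$ on $\partial T_{i+1}$. Define $F_t\colon C\to C$ by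
$$F_t(x)=h_{t\lambda(x)}(x)\ \text{ for }x\in T_{i+1},\qquad F_t(x)=x\ \text{ for }x\in C\setminus\operatorname{int}T_{i+1}.$$
The definitions agree on $\partial T_{i+1}$, so $F$ is a homotopy from $\mathrm{id}_C$ to a map $s=F_1$ that is constant on $T_{i+2}\supset K$.

**Step 4: $C$ is contractible.** The map $q\colon C\to N$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map, and its only nontrivial fiber is $K$. So $s=\sigma q$ with $\sigma\colon N\to C$ continuous. As $N$ is contractible, $\sigma$ is null-homotopic, hence so is $\mathrm{id}_C\simeq\sigma q$.

**Step 5: contradiction.** $C$ is a compact contractible subset of $\operatorname{int}T$ with $K\subset\operatorname{int}C$, contrary to Proposition 14. So $0$ has no contractible cylindrical neighborhood, and in particular no cylindrical ball neighborhood. The metric, $\varepsilon$ and the corner structure of $U$ played no role. $\square$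

## 13. Transplanting the critical point to any manifold

**Proof of Corollary A′.** We cut $f$ off, in such a way that isolating neighborhoods cannot see the cut. Let $n=\dim M\ge 4$, and identify $M_0=\operatorname{int}D\cong\mathbb R^n$, with $f$ from Lemma 16 and zero level $V\subset M_0$, with an open chart domain of the given manifold $M$. Put $x_0=0$. Let $\mu\colon M\to[0,1]$ be smooth with compact support in $M_0$ and $\mu=1$ near $x_0$, and let $\tilde f=\mu f$, extended by $0$. Near $x_0$ we have $\tilde f=f$, so $x_0$ is an isolated critical point of $\tilde f$.

Where $\mu=0$, $\mu$ has a minimum, so $d\mu=0$ and $d\tilde f=0$ there. Hence any isolating neighborhood $U$ of $x_0$ lies in $\{\mu>0\}\subset M_0$, where $\tilde f^{-1}(0)$ coincides with $V$. If $U$ were a contractible cylindrical neighborhood for $\tilde f$, then by Corollary 4 the set $N=U\cap\tilde f^{-1}(0)=U\cap V$ would be a compact contractible neighborhood of $x_0$ in $V$. Steps 2–5 of the proof of Theorem A use only such an $N$, and give the same contradiction. $\square$
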